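\title{Unipotent one-parameter subgroups that Lie brackets do not reach}

\begin{abstract}
Let $G$ be the group generated by finitely many one-parameter unipotent subgroups $\exp(\mathbb{K}\partial_i)$ of the automorphism group of an affine variety in characteristic zero. Arzhantsev, Kuyumzhiyan and Zaidenberg conjectured that a further such subgroup $\exp(\mathbb{K}\partial)$ lies in the closure of $G$ if and only if $\partial$ lies in the Lie algebra $L$ generated by the $\partial_i$. We show that the ``only if'' implication fails, already for two generators, while the conjecture holds for one generator. The examples come from a central extension of $SL_2$ over a ring of Laurent polynomials in which a commutator of two diagonal matrices produces a central element that no Lie bracket produces. We also show what survives on every affine variety: $\partial$ lies in $L$ when $\exp(\mathbb{K}\partial)$ lies in the closure of words of one fixed shape, and in general $\partial$ normalizes $L$ and agrees with an element of $L$ on every finite-dimensional invariant subquotient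 of the coordinate ring.
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\mathbb{K}$ is an algebraically closed field of characteristic zero, $X$ is an affine variety over $\mathbb{K}$, and $A=\mathcal{O}(X)$ is its coordinate ring. A derivation $\partial$ of $A$ is \emph{locally nilpotent} if every element of $A$ is killed by some power of $\partial$; we write $\mathrm{LND}(A)$ for the set of nonzero locally nilpotent derivations. For $\partial\in\mathrm{LND}(A)$ and $t\in\mathbb{K}$ the sum $e^{t\partial}=\sum_m t^m\partial^m/m!$ is finite on each element of $A$ and is an automorphism of the algebra $A$. We write $\exp(t\partial)$ for the automorphism of $X$ with comorphism $e^{t\partial}$. The subgroups $\exp(\mathbb{K}\partial)=\{\exp(t\partial): t\in\mathbb{K}\}$ of $\mathrm{Aut}(X)$ are exactly its $\mathbb{G}_a$-subgroups, that is, the images of the nontrivial algebraic actions of the additive group; together they generate the subgroup $\mathrm{SAut}(X)$.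

Fix $\partial_1,\dots,\partial_k\in\mathrm{LND}(A)$ and put
\begin{equation}\label{eq:GL}
G=\langle \exp(\mathbb{K}\partial_1),\dots,\exp(\mathbb{K}\partial_k)\rangle\subset\mathrm{Aut}(X),\qquad
L=\mathrm{Lie}\langle\partial_1,\dots,\partial_k\rangle\subset\mathrm{Der}(A),
\end{equation}
where $L$ is the Lie subalgebra generated by the $\partial_i$ under the commutator bracket. The group $\mathrm{Aut}(X)$ is an increasing union of affine varieties and carries a corresponding topology, the ind-topology, recalled in Section~\ref{sec:ind}; $\overline{G}$ denotes the closure of $G$. Which $\mathbb{G}_a$-subgroups does $\overline{G}$ contain? The group $G$ is hard to describe, whereas $L$ is computed by bracketing vector fields, so one hopes that $L$ gives the answer. The following was posed in \cite{AKZ}.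

\medskip
\noindent\textbf{Conjecture.} \emph{For $\partial\in\mathrm{LND}(A)$, the subgroup $\exp(\mathbb{K}\partial)$ is contained in $\overline{G}$ if and only if $\partial\in L$.}
\medskip

The simplest cases support it. On the plane with coordinates $x,y$ take $\partial_1=\partial_x$ and $\partial_2=x\partial_y$, so that $L$ is spanned by $\partial_1,\partial_2$ and $[\partial_1,\partial_2]=\partial_y$. The flows are $(x,y)\mapsto(x+t,y)$ and $(x,y)\mapsto(x,y+t'x)$, and their group commutator is a translation of $y$ by $\pm tt'$: the new one-parameter group is the one that the bracket predicts. For matrices this is a general fact.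

\begin{proposition}\label{prop:linear}
Let $x_1,\dots,x_k$ be nilpotent endomorphisms of a finite-dimensional vector space $V$. The subgroup $\Gamma\subset GL(V)$ generated by the elements $e^{tx_i}$ is closed and connected, and its Lie algebra is the Lie subalgebra of $\mathfrak{gl}(V)$ generated by $x_1,\dots,x_k$.
\end{proposition}

A subgroup generated by closed connected subgroups is closed and connected in any characteristic; the statement on Lie algebras needs characteristic zero, see \cite[\S 7]{Borel}. If $e^{tx}\in\Gamma$ for all $t$, differentiating at $t=0$ puts $x$ in the Lie algebra generated by the $x_i$. Conversely, if a nilpotent $x$ lies in $\mathrm{Lie}(\Gamma)$, the left-invariant vector field defined by $x$ preserves the ideal of $\Gamma$, hence so does its flow $g\mapsto ge^{tx}$, and $e^{tx}\in\Gamma$. So the linear analog of the conjecture is true. For $\mathrm{Aut}(X)$, a theorem of Kraft and Zaidenberg says that the subgroup generated by a family of connected algebraic subgroups is a closed algebraic group if and only if the Lie algebras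 of these subgroups generate a finite-dimensional Lie algebra. The conjecture expects $L$ to keep control of $\overline{G}$ when $L$ is infinite-dimensional. It does not.

\begin{theorem}\label{thm:six}
There are six locally nilpotent derivations $\partial_1,\dots,\partial_6$ on $X=\mathbb{G}_m^2\times\mathbb{A}^4$ and $\partial\in\mathrm{LND}(A)$ such that $\exp(\mathbb{K}\partial)\subset\overline{G}$ and $\partial\notin L$. Moreover, $\exp(2n\partial)\in G$ for all $n\in\mathbb{Z}$.
\end{theorem}

\begin{theorem}\label{thm:two}
The ``only if'' implication of the conjecture fails for $k=2$, on $X=\mathbb{G}_m^2\times\mathbb{A}^5$. For $k=1$ the conjecture holds.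
\end{theorem}

Thus the conjecture is false, and two is the smallest number of generators for which it fails. We do not settle the ``if'' implication. Part of the ``only if'' implication survives. For a word $\omega=(i_1,\dots,i_m)$ in the letters $1,\dots,k$ define the \emph{word map}
\[
\mu_\omega\colon\mathbb{K}^m\to\mathrm{Aut}(X),\qquad (t_1,\dots,t_m)\mapsto\exp(t_1\partial_{i_1})\cdots\exp(t_m\partial_{i_m}),
\]
and let $Z_\omega$ be the closure of its image. The group $G$ is the union of the images of all word maps.

\begin{theorem}\label{thm:survive}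
Let $X$ be any affine variety, let $G$ and $L$ be as in \eqref{eq:GL}, and let $\partial\in\mathrm{LND}(A)$.
\begin{itemize}
\item[(a)] If $\exp(\mathbb{K}\partial)\subset Z_\omega$ for a single word $\omega$, then $\partial\in L$.
\item[(b)] If $\mathbb{K}$ is uncountable and $\exp(\mathbb{K}\partial)\subset G$, then $\partial\in L$.
\item[(c)] If $\exp(\mathbb{K}\partial)\subset\overline{G}$, then $[\partial,L]\subset L$. Moreover, for all subspaces $U'\subset U\subset A$ that are stable under $\partial_1,\dots,\partial_k$ and satisfy $\dim U/U'<\infty$, the derivation $\partial$ preserves $U$ and $U'$, and its image in $\mathfrak{gl}(U/U')$ lies in the image of $L$.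
\end{itemize}
\end{theorem}

So the failure comes only from words of unbounded length. In Theorem~\ref{thm:six} the group $G$ contains the infinite cyclic group generated by $\exp(2\partial)$, its elements need longer and longer words, and its closure is the whole line $\exp(\mathbb{K}\partial)$.

Section~\ref{sec:ind} collects the facts on the ind-topology. Section~\ref{sec:model} shows the mechanism in a commutative model that just fails to be a counterexample, and Section~\ref{sec:ext} repairs the model by passing to $SL_2$. Theorems~\ref{thm:six}, \ref{thm:two} and \ref{thm:survive} are proved in Sections~\ref{sec:six}, \ref{sec:two} and \ref{sec:survive}.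

\section{The ind-group of automorphisms}\label{sec:ind}

Comorphisms reverse products: $(gh)^*=h^*g^*$. If $t\mapsto\varphi_t$ is a nontrivial algebraic action of $\mathbb{G}_a$ on $X$, then $\varphi_t^*a$ is a polynomial in $t$ for each $a\in A$, the coefficient of $t$ defines a derivation $\partial\in\mathrm{LND}(A)$, and $\varphi_t=\exp(t\partial)$. We call $\partial$ the \emph{generator} of the action.

Fix generators $x_1,\dots,x_n$ of the algebra $A$, let $A_{\le d}$ be the span of the monomials of degree at most $d$ in the $x_j$, and put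
\[
\mathrm{Aut}(X)_d=\{g\in\mathrm{Aut}(X): g^*x_j\in A_{\le d}\text{ and }(g^{-1})^*x_j\in A_{\le d}\text{ for all }j\}.
\]
The map $g\mapsto(g^*x_j,(g^{-1})^*x_j)_j$ identifies $\mathrm{Aut}(X)_d$ with a Zariski closed subset of the finite-dimensional space $(A_{\le d})^{2n}$: a pair of $n$-tuples arises from an automorphism exactly when both tuples satisfy the relations among the $x_j$ and substituting either tuple into the other returns $(x_j)_j$, and these are polynomial equations in the coefficients. Thus $\mathrm{Aut}(X)_d$ is an affine variety, closed in $\mathrm{Aut}(X)_{d+1}$. A subset of $\mathrm{Aut}(X)$ is \emph{closed} if it meets every $\mathrm{Aut}(X)_d$ in a closed subset. A \emph{morphism} from a variety $S$ to $\mathrm{Aut}(X)$ is a morphism to some $\mathrm{Aut}(X)_d$; it is continuous. An \emph{algebraic subgroup} is a closed subgroup contained in some $\mathrm{Aut}(X)_d$.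

\begin{lemma}\label{lem:ind}
\begin{itemize}
\item[(i)] Let $W\subset A$ be a finite-dimensional subspace. For every $d$ there is $d'$ such that $(g,a)\mapsto g^*a$ and $(g,a)\mapsto(g^{-1})^*a$ are regular maps $\mathrm{Aut}(X)_d\times W\to A_{\le d'}$.
\item[(ii)] Let $S$ be an affine variety and $\sigma\mapsto\psi_\sigma$ a map $S\to\mathrm{Aut}(X)$ such that $(\sigma,x)\mapsto\psi_\sigma(x)$ and $(\sigma,x)\mapsto\psi_\sigma^{-1}(x)$ are morphisms $S\times X\to X$. Then $\psi$ is a morphism.
\item[(iii)] The closure of a subgroup $G\subset\mathrm{Aut}(X)$ is a subgroup.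
\item[(iv)] Let $\Gamma\subset\mathrm{Aut}(X)$ be closed and let $\psi\colon\mathbb{A}^1\to\mathrm{Aut}(X)$ be a morphism. If $\psi_t\in\Gamma$ for infinitely many $t$, then $\psi_t\in\Gamma$ for all $t$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Write a basis of $W$ as $P_\alpha(x_1,\dots,x_n)$ with polynomials $P_\alpha$ of degree at most $r$. Then $g^*\sum_\alpha c_\alpha P_\alpha(x)=\sum_\alpha c_\alpha P_\alpha(g^*x_1,\dots,g^*x_n)$ lies in $A_{\le rd}$ and is polynomial in the $c_\alpha$ and the coefficients of the $g^*x_j$. The same holds with $g^{-1}$ in place of $g$.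

(ii) The pullbacks of $x_1,\dots,x_n$ under the two morphisms lie in $\mathcal{O}(S)\otimes A$, hence in $\mathcal{O}(S)\otimes A_{\le d}$ for some $d$.

(iii) Inversion exchanges the two $n$-tuples, so it is a homeomorphism and preserves $\overline{G}$. For fixed $h$ we have $(hg)^*x_j=g^*(h^*x_j)$ and $((hg)^{-1})^*x_j=(h^{-1})^*((g^{-1})^*x_j)$; by (i), $g\mapsto hg$ maps each $\mathrm{Aut}(X)_d$ regularly to some $\mathrm{Aut}(X)_{d'}$. So left translations are homeomorphisms, and, composing with inversion, so are right translations. Hence $h\overline{G}=\overline{G}$ for $h\in G$; thus $Gg\subset\overline{G}$ for $g\in\overline{G}$, and taking closures gives $\overline{G}g\subset\overline{G}$.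

(iv) The set $\psi^{-1}(\Gamma)$ is an infinite closed subset of $\mathbb{A}^1$.
\end{proof}

By (i), another choice of generators gives the same topology. By (ii), the maps $t\mapsto\exp(t\partial)$ and the word maps are morphisms. We shall also extract coefficients from polynomial families.

\begin{lemma}\label{lem:vdm}
Let $W$ be a subspace of a $\mathbb{K}$-vector space $V$ and let $v_0,\dots,v_r\in V$. If $\sum_{m=0}^r t^mv_m\in W$ for all $t\in\mathbb{K}$, then every $v_m$ lies in $W$.
\end{lemma}

\begin{proof}
Take $r+1$ distinct values of $t$ and invert the Vandermonde matrix.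
\end{proof}

\section{The mechanism in a commutative model}\label{sec:model}

Lemma~\ref{lem:ind}(iv) suggests how the conjecture can fail. If $G$ contains one element $\exp(t_0\partial)$ with $t_0\neq0$, it contains $\exp(nt_0\partial)$ for all integers $n$, these parameters are infinitely many in characteristic zero, and $\overline{G}$ contains $\exp(\mathbb{K}\partial)$. So it is enough to produce a single element of the flow of $\partial$ by a relation in the group that has no infinitesimal counterpart.

Let $R=\mathbb{K}[u^{\pm1},v^{\pm1}]$, with the commuting derivations $D_1=u\partial_u$ and $D_2=v\partial_v$. They multiply the monomial $u^iv^j$ by $i$ and by $j$. Hence $R_0=D_1R+D_2R$ is the span of the monomials other than $1$, and $R=R_0\oplus\mathbb{K}$.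

On $\mathbb{G}_m^2\times\mathbb{A}^2$, with coordinates $u,v,y,s$, consider for $x,\zeta\in R$ the derivation
\[
\eta_{x,\zeta}=D_2x\,\partial_y+(D_1x\cdot y+\zeta)\,\partial_s .
\]
It kills $R$, sends $y$ into $R$ and $s$ into $R+Ry$, so it is locally nilpotent. The bracket of two such derivations kills $y$, and evaluating it on $s$ gives
\[
[\eta_{x,\zeta},\eta_{x',\zeta'}]=\eta_{0,\zeta''},\qquad \zeta''=D_1x'\,D_2x-D_1x\,D_2x'=D_1(x'D_2x)-D_2(x'D_1x)\in R_0 .
\]
So the $\eta_{x,\zeta}$ with $\zeta\in R_0$ form a Lie algebra $M_0$, and $\partial_s\notin M_0$, because the part of $\eta_{x,\zeta}(s)$ free of $y$ is $\zeta\neq1$.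

Now substitute, formally, $x=\log u$ and $x=\log v$. Since $D_1\log u=D_2\log v=1$ and $D_2\log u=D_1\log v=0$, the formula gives $y\partial_s$ and $\partial_y$, whose bracket is $\pm\partial_s$. The logarithms are not in $R$, which is why $M_0$ misses $\partial_s$. But the time-one flows
\[
\alpha(y,s)=(y,s+y),\qquad \beta(y,s)=(y+1,s)
\]
should be thought of as attached to the units $u=e^{\log u}$ and $v=e^{\log v}$, which do lie in $R$. We have $\alpha\beta(y,s)=(y+1,s+y+1)$ and $\beta\alpha(y,s)=(y+1,s+y)$, so $\alpha\beta\alpha^{-1}\beta^{-1}=\exp(\partial_s)$. If $\alpha$ and $\beta$ were products of flows of elements of $M_0$, finitely many such elements would form a counterexample.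

They are not: every such product sends $y$ to $y+D_2x$ for some $x\in R$, and $1\notin D_2R$, so $\beta$ is out of reach. The remedy is to replace the unit $u$ by the matrix $\mathrm{diag}(u,u^{-1})\in SL_2(R)$. This matrix is a product of six elementary matrices, and each elementary matrix lies on a unipotent one-parameter subgroup.

\section{A central extension of $SL_2$ acting on an affine variety}\label{sec:ext}

Let $B$ be either $R$ (for Theorem~\ref{thm:six}) or $R[w]$ (for Theorem~\ref{thm:two}). In the second case extend $D_1,D_2$ by $D_iw=0$. Put $B_0=D_1B+D_2B$; it is the span of the monomials that involve $u$ or $v$, so $1\notin B_0$. The $D_i$ act on matrices over $B$ entrywise. Let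
\[
E=\begin{pmatrix}0&1\\0&0\end{pmatrix},\qquad F=\begin{pmatrix}0&0\\1&0\end{pmatrix},\qquad H=\begin{pmatrix}1&0\\0&-1\end{pmatrix},
\]
so that $[E,F]=H$, $[H,E]=2E$, $[H,F]=-2F$, $\operatorname{tr}(EF)=1$, $\operatorname{tr}(H^2)=2$, and the traces of $E^2$, $F^2$, $HE$, $HF$ vanish. Since $FEF=F$ and $EFE=E$, expanding the products gives, for $q\in B$,
\begin{equation}\label{eq:conj}
(1+qF)E(1-qF)=E-qH-q^2F,\qquad (1+qE)F(1-qE)=F+qH-q^2E .
\end{equation}

Let $X=\operatorname{Spec}B\times\mathfrak{sl}_2\times\mathbb{A}^1$, with points $(b,y,s)$. Then $X$ is $\mathbb{G}_m^2\times\mathbb{A}^4$ or $\mathbb{G}_m^2\times\mathbb{A}^5$, and $A=B[y_1,y_2,y_3,s]$, where $Y=y_1H+y_2E+y_3F$ is the generic traceless matrix.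

\subsection*{The group}
In the model, $\beta$ stores the logarithmic derivative $D_2v/v$ in the coordinate $y$, and $\alpha$ multiplies the content of $y$ by $D_1u/u$ and adds the result to $s$. We do the same with matrices, using the trace form as the product. For $g\in SL_2(B)$ and $z\in B$ put
\[
\Phi_{g,z}(b,y,s)=\bigl(b,\ gyg^{-1}+D_2(g)g^{-1},\ s+\operatorname{tr}(g^{-1}D_1(g)\,y)+z\bigr),
\]
where $g$, $D_ig$ and $z$ are evaluated at $b$. The second entry is traceless, because $\operatorname{tr}(D(g)g^{-1})=D(\det g)=0$ for every derivation $D$ of $B$ when $\det g=1$. The term $gyg^{-1}$ is what makes these maps compose.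

\begin{lemma}\label{lem:comp}
For $g,h\in SL_2(B)$ and $z,z'\in B$,
\begin{equation}\label{eq:comp}
\Phi_{g,z}\Phi_{h,z'}=\Phi_{gh,\;z+z'+c(g,h)},\qquad c(g,h)=\operatorname{tr}\bigl(g^{-1}D_1(g)\,D_2(h)h^{-1}\bigr).
\end{equation}
The maps $\Phi_{g,z}$ form a subgroup of $\mathrm{Aut}(X)$ in which the $\Phi_{1,z}$ are central, and $c(g,h)=0$ whenever $D_1g=0$ or $D_2h=0$. Moreover $\Phi_{1,t}=\exp(t\partial_s)$ for $t\in\mathbb{K}$.
\end{lemma}

\begin{proof}
The Leibniz rule gives
\begin{equation}\label{eq:leibniz}
D_2(gh)(gh)^{-1}=D_2(g)g^{-1}+g\,D_2(h)h^{-1}g^{-1},\qquad (gh)^{-1}D_1(gh)=h^{-1}\bigl(g^{-1}D_1(g)\bigr)h+h^{-1}D_1(h).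
\end{equation}
Apply $\Phi_{h,z'}$ first. The second entry of the composition is
$g\bigl(hyh^{-1}+D_2(h)h^{-1}\bigr)g^{-1}+D_2(g)g^{-1}$, which equals $(gh)y(gh)^{-1}+D_2(gh)(gh)^{-1}$ by the first identity. The third entry is
\[
s+\operatorname{tr}\bigl(h^{-1}D_1(h)\,y\bigr)+z'+\operatorname{tr}\bigl(g^{-1}D_1(g)\,(hyh^{-1}+D_2(h)h^{-1})\bigr)+z ,
\]
and by the second identity its terms linear in $y$ add up to $\operatorname{tr}((gh)^{-1}D_1(gh)\,y)$. This proves \eqref{eq:comp}. Since $\Phi_{1,0}$ is the identity and $c(1,h)=c(g,1)=0$, the map $\Phi_{g,z}$ is invertible with inverse $\Phi_{g^{-1},\,-z-c(g,g^{-1})}$, and $\Phi_{1,z}$ is central. Finally, $\Phi_{1,t}$ is the translation $s\mapsto s+t$.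
\end{proof}

Limits in $\mathrm{Aut}(X)$ will always be taken in the following form.

\begin{lemma}\label{lem:limit}
Let $\Gamma\subset\mathrm{Aut}(X)$ be closed, $g(\varepsilon)\in SL_2(B[\varepsilon])$ and $z(\varepsilon)\in B[\varepsilon]$. If $\Phi_{g(\varepsilon),z(\varepsilon)}\in\Gamma$ for infinitely many values $\varepsilon\in\mathbb{K}$, then this holds for all values.
\end{lemma}

\begin{proof}
The formulas for $\Phi_{g(\varepsilon),z(\varepsilon)}$ and for its inverse are polynomial in $\varepsilon$. Apply Lemma~\ref{lem:ind}(ii) and (iv).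
\end{proof}

\subsection*{The Lie algebra}
For $x\in\mathfrak{sl}_2(B)$ and $\zeta\in B$ let $\xi_{x,\zeta}$ be the $B$-linear derivation of $A$ with
\[
\xi_{x,\zeta}(Y)=[x,Y]+D_2x,\qquad \xi_{x,\zeta}(s)=\operatorname{tr}(D_1x\cdot Y)+\zeta ,
\]
the first formula being read entrywise. It depends linearly on $(x,\zeta)$, and $\xi_{0,1}=\partial_s$. The pair $(x,\zeta)$ is determined by $\xi_{x,\zeta}$: if $\xi_{x,\zeta}=0$, the part of $\xi_{x,\zeta}(Y)$ linear in $Y$ shows that $x$ commutes with $E,F,H$, so $x=0$, and then $\zeta=\xi_{x,\zeta}(s)=0$.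

\begin{lemma}\label{lem:bracket}
We have $[\xi_{x,\zeta},\xi_{x',\zeta'}]=\xi_{[x',x],\,\zeta''}$ with
\[
\zeta''=\operatorname{tr}(D_1x'\,D_2x)-\operatorname{tr}(D_1x\,D_2x')=D_1\operatorname{tr}(x'D_2x)-D_2\operatorname{tr}(x'D_1x).
\]
Consequently $M=\{\xi_{x,\zeta}: x\in\mathfrak{sl}_2(B),\ \zeta\in B_0\}$ is a Lie subalgebra of $\mathrm{Der}(A)$, and $\partial_s\notin M$.
\end{lemma}

\begin{proof}
Both sides kill $B$. On $Y$ the bracket gives
\[
[x',[x,Y]+D_2x]-[x,[x',Y]+D_2x']=[[x',x],Y]+[x',D_2x]+[D_2x',x]=[[x',x],Y]+D_2[x',x],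
\]
by the Jacobi identity and the Leibniz rule. On $s$ it gives
\[
\operatorname{tr}\bigl(D_1x'\,([x,Y]+D_2x)\bigr)-\operatorname{tr}\bigl(D_1x\,([x',Y]+D_2x')\bigr).
\]
By $\operatorname{tr}(a[b,c])=\operatorname{tr}([a,b]c)$, the part linear in $Y$ is $\operatorname{tr}\bigl(([D_1x',x]+[x',D_1x])Y\bigr)=\operatorname{tr}(D_1[x',x]\cdot Y)$, and the rest is the first expression for $\zeta''$. In the second expression the terms $\operatorname{tr}(x'D_1D_2x)$ and $\operatorname{tr}(x'D_2D_1x)$ cancel because $D_1$ and $D_2$ commute, which leaves the first. Thus $\zeta''\in B_0$ and $M$ is closed under the bracket. Since $\partial_s=\xi_{0,1}$, the pair $(0,1)$ is determined by the derivation, and $1\notin B_0$, we get $\partial_s\notin M$.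
\end{proof}

The next lemma links the group to the Lie algebra. A matrix $x\in\mathfrak{sl}_2(B)$ satisfies $x^2=-\det(x)\cdot1$; so if $x^2=0$, then $1+tx\in SL_2(B)$ with inverse $1-tx$.

\begin{lemma}\label{lem:gen}
Let $0\ne x\in\mathfrak{sl}_2(B)$ with $x^2=0$, and suppose that $t\mapsto\Phi_{1+tx,0}$ is a homomorphism $\mathbb{K}\to\mathrm{Aut}(X)$. Then $\xi_{x,0}\in\mathrm{LND}(A)$ and $\Phi_{1+tx,0}=\exp(t\xi_{x,0})$.
\end{lemma}

\begin{proof}
The map is an algebraic $\mathbb{G}_a$-action whose comorphism fixes $B$ and sends $Y$ to $(1+tx)Y(1-tx)+tD_2(x)(1-tx)$ and $s$ to $s+t\operatorname{tr}((1-tx)D_1(x)Y)$. The coefficients of $t$ are $[x,Y]+D_2x$ and $\operatorname{tr}(D_1x\cdot Y)$, so the generator is $\xi_{x,0}\neq0$.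
\end{proof}

For $p\in B$ put $e_+(p)=\Phi_{1+pE,\,0}$ and $e_-(p)=\Phi_{1+pF,\,0}$. For $T\in\{E,F\}$ and $g=1+pT$ we have
\begin{equation}\label{eq:logder}
g^{-1}D_i(g)=D_i(g)g^{-1}=D_i(p)\,T,
\end{equation}
so $c(1+pT,1+qT)=D_1p\,D_2q\operatorname{tr}(T^2)=0$, and therefore $e_\pm(p)e_\pm(q)=e_\pm(p+q)$. By Lemma~\ref{lem:gen}, for $p\ne0$ the derivations $\xi_{pE,0}$ and $\xi_{pF,0}$ are locally nilpotent with flows $t\mapsto e_+(tp)$ and $t\mapsto e_-(tp)$. They lie in $M$.

\subsection*{The commutator of two diagonal matrices}

\begin{lemma}\label{lem:key}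
Let $\Gamma\subset\mathrm{Aut}(X)$ be a subgroup that contains $e_+(r)$ for $r\in\{-1,u,v\}$ and $e_-(r)$ for $r\in\{1,-u^{-1},-v^{-1}\}$. Then $\exp(2n\partial_s)\in\Gamma$ for all $n\in\mathbb{Z}$. If $\Gamma$ is closed, then $\exp(\mathbb{K}\partial_s)\subset\Gamma$.
\end{lemma}

\begin{proof}
For a unit $q$ of $B$,
\[
n_q:=(1+qE)(1-q^{-1}F)(1+qE)=\begin{pmatrix}0&q\\-q^{-1}&1\end{pmatrix}\begin{pmatrix}1&q\\0&1\end{pmatrix}=\begin{pmatrix}0&q\\-q^{-1}&0\end{pmatrix},
\]
and $n_qn_{-1}=g_q:=\mathrm{diag}(q,q^{-1})$. Lifting the six elementary factors of $n_qn_{-1}$ for $q=u$ and $q=v$ to the elements $e_\pm(r)$ in the hypothesis, we find by \eqref{eq:comp} elements $\alpha=\Phi_{g_u,z}$ and $\beta=\Phi_{g_v,z'}$ of $\Gamma$, for some $z,z'\in B$. Their values do not matter: as $g_ug_v=g_vg_u$, formula \eqref{eq:comp} gives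
\[
\alpha\beta=\Phi_{1,\;c(g_u,g_v)-c(g_v,g_u)}\;\beta\alpha .
\]
Now $g_u^{-1}D_1(g_u)=H=D_2(g_v)g_v^{-1}$, so $c(g_u,g_v)=\operatorname{tr}(H^2)=2$, while $c(g_v,g_u)=0$ because $D_1g_v=0$. Hence $\alpha\beta\alpha^{-1}\beta^{-1}=\Phi_{1,2}=\exp(2\partial_s)$, and its powers lie in $\Gamma$. If $\Gamma$ is closed, apply Lemma~\ref{lem:limit} to $\Phi_{1,\varepsilon}$ and the set $2\mathbb{Z}\subset\mathbb{K}$, which is infinite in characteristic zero.
\end{proof}

\begin{remark}\label{rem:why}
On the locus $y=\eta H$, $\eta\in\mathbb{K}$, the maps $\Phi_{g_u,0}$ and $\Phi_{g_v,0}$ act by $(\eta,s)\mapsto(\eta,s+2\eta)$ and $(\eta,s)\mapsto(\eta+1,s)$: this is the pair $\alpha,\beta$ of Section~\ref{sec:model}, up to the factor $2$. For $B=R$, identify $\zeta\in R$ with the form $\zeta\,\frac{du}{u}\wedge\frac{dv}{v}$ on the torus. Since $da=D_1a\,\frac{du}{u}+D_2a\,\frac{dv}{v}$, the subspace $R_0$ becomes the space of exact $2$-forms, and Lemma~\ref{lem:bracket} says that brackets produce the exact forms $d\operatorname{tr}(x'\,dx)$. The commutator in Lemma~\ref{lem:key}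 produces $2\,\frac{du}{u}\wedge\frac{dv}{v}$, which is not exact. The torus is needed on both sides: over $\mathbb{K}[u,v]$ the matrices $g_u,g_v$ do not exist, and with $\partial_u,\partial_v$ in place of $D_1,D_2$ the constant $1=\partial_u u$ would lie in $B_0$.
\end{remark}

\section{Six generators}\label{sec:six}

\begin{proof}[Proof of Theorem~\ref{thm:six}]
Take $B=R$, so that $X=\mathbb{G}_m^2\times\mathbb{A}^4$. Let $\partial_1,\dots,\partial_6$ be
\[
\xi_{E,0},\quad \xi_{uE,0},\quad \xi_{vE,0},\quad \xi_{F,0},\quad \xi_{u^{-1}F,0},\quad \xi_{v^{-1}F,0},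
\]
and let $\partial=\partial_s$. The group $G$ contains $e_+(tp)$ for $p\in\{1,u,v\}$ and $e_-(tp)$ for $p\in\{1,u^{-1},v^{-1}\}$, for all $t\in\mathbb{K}$. Lemma~\ref{lem:key} applied to $G$ gives $\exp(2n\partial_s)\in G$; applied to the closed subgroup $\overline{G}$ it gives $\exp(\mathbb{K}\partial_s)\subset\overline{G}$. All six derivations lie in $M$, so $L\subset M$, and $\partial_s\notin L$ by Lemma~\ref{lem:bracket}.
\end{proof}

In this example $\partial_s$ is the only direction among the $\xi_{x,\zeta}$ that $L$ misses.

\begin{proposition}\label{prop:LM}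
For these six derivations $L=M$, and $L\oplus\mathbb{K}\partial_s=\{\xi_{x,\zeta}: x\in\mathfrak{sl}_2(R),\ \zeta\in R\}$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:bracket}, the set $\mathfrak{p}$ of all $x$ such that $\xi_{x,\zeta}\in L$ for some $\zeta$ is a Lie subalgebra of $\mathfrak{sl}_2(R)$. It contains $E$, $F$, $[qE,F]=qH$ and $[E,q^{-1}F]=q^{-1}H$ for $q\in\{u,v\}$. As $[qH,rE]=2qrE$ and $[qH,rF]=-2qrF$, it contains $RE$ and $RF$, hence also $[RE,F]=RH$. So $\mathfrak{p}=\mathfrak{sl}_2(R)$.

Let $(a,b)\neq(0,0)$ be a pair of integers and choose integers $i,j$ with $aj-bi\neq0$. For $m=u^iv^j$ and $m'=u^{a-i}v^{b-j}$ pick $\xi_{mH,\zeta_1}$ and $\xi_{m'H,\zeta_2}$ in $L$. Their bracket is $\xi_{0,\zeta''}$ with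
\[
\zeta''=2\bigl((a-i)j-i(b-j)\bigr)mm'=2(aj-bi)\,u^av^b .
\]
So $\xi_{0,\zeta}\in L$ for all $\zeta\in R_0$. Given $\xi_{x,\zeta}\in M$, choose $\xi_{x,\zeta_0}\in L\subset M$; then $\zeta-\zeta_0\in R_0$, so $\xi_{x,\zeta}=\xi_{x,\zeta_0}+\xi_{0,\zeta-\zeta_0}\in L$. The last assertion follows from $R=R_0\oplus\mathbb{K}$.
\end{proof}

\begin{remark}
There are counterexamples in every dimension at least $6$. On $X\times\mathbb{A}^m$ extend all derivations by zero on the new coordinates. The new group still contains the translations $s\mapsto s+2n$, so its closure contains $\exp(\mathbb{K}\partial_s)$ by Lemma~\ref{lem:ind}(iv). The new Lie algebra consists of the extensions of the elements of $L$, so it does not contain $\partial_s$.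
\end{remark}

\section{One and two generators}\label{sec:two}

\subsection*{One generator}
Let $k=1$, so $G=\exp(\mathbb{K}\partial_1)$ and $L=\mathbb{K}\partial_1$. The group $G$ is closed. This is a case of the theorem of Kraft and Zaidenberg, and it is also seen directly: $t\mapsto\exp(t\partial_1)$ is a nonconstant morphism from $\mathbb{A}^1$ to some $\mathrm{Aut}(X)_d\subset(A_{\le d})^{2n}$, and it is finite, with closed image, because $\mathbb{K}[t]$ is integral over $\mathbb{K}[P]$ for any nonconstant coordinate $P(t)$. If $\exp(\mathbb{K}\partial)\subset G$, then $e^{\partial}=e^{t_0\partial_1}$ for some $t_0\in\mathbb{K}$. For a locally nilpotent operator $\delta$ the operator $e^\delta-1$ is locally nilpotent and $\delta=\sum_{j\ge1}(-1)^{j+1}(e^\delta-1)^j/j$, by the identity $\log e^T=T$ of formal power series. Hence $\partial=t_0\partial_1\in L$. Conversely, if $\partial=t_0\partial_1$, then $\exp(t\partial)=\exp(tt_0\partial_1)\in G$.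

\subsection*{The two derivations}
To save generators we add a coordinate $w$ and let the first generator translate it. Conjugating by these translations and taking leading terms splits a single second generator into many. Take $B=R[w]$, so $X=\mathbb{G}_m^2\times\mathbb{A}^5$, and put
\[
f=w^3+uw^2+vw+u^{-1}v^{-1},\qquad N=f\cdot(E-w^2H-w^4F),\qquad \partial_1=\partial_w,\qquad \partial_2=\xi_{N,0}.
\]
The coefficients of $f$ generate $R$ as an algebra, and the derivatives of $f$ in $w$ will release them one at a time. By \eqref{eq:conj},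
\begin{equation}\label{eq:N}
N=(1+w^2F)\,fE\,(1-w^2F).
\end{equation}
Without this conjugation the group would contain only upper triangular matrices; the choice of $w^2$ is explained in Step~2 below.

Let $\tau_\lambda=\exp(\lambda\partial_w)$, the translation $w\mapsto w+\lambda$. We use two conjugation rules. Since the $D_i$ commute with the substitution $w\mapsto w+\lambda$, the definition of $\Phi_{g,z}$ gives
\begin{equation}\label{eq:shift}
\tau_\lambda^{-1}\Phi_{g,z}\tau_\lambda=\Phi_{g(w+\lambda),\,z(w+\lambda)} .
\end{equation}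
If $h\in SL_2(\mathbb{K}[w])$, then $D_1h=D_2h=0$, so $c(h,h^{-1})$, $c(h,g)$ and $c(hg,h^{-1})$ vanish, and \eqref{eq:comp} gives
\begin{equation}\label{eq:const}
\Phi_{h,0}\,\Phi_{g,z}\,\Phi_{h,0}^{-1}=\Phi_{hgh^{-1},\,z}.
\end{equation}
By \eqref{eq:N} and \eqref{eq:const},
\begin{equation}\label{eq:flowN}
\Phi_{1+tN,0}=e_-(w^2)\,e_+(tf)\,e_-(-w^2),
\end{equation}
which is a homomorphism in $t$. Also $N^2=0$. So by Lemma~\ref{lem:gen}, $\partial_2\in\mathrm{LND}(A)$ and $\exp(t\partial_2)=\Phi_{1+tN,0}$.

\subsection*{The derivation $\partial_s$ is not in $L$}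
Evaluating on $B$, $Y$ and $s$, and using that $\partial_w$ kills $Y$ and $s$ and commutes with $D_1,D_2$, we get $[\partial_w,\xi_{x,\zeta}]=\xi_{\partial_wx,\,\partial_w\zeta}$ and $\partial_wB_0\subset B_0$. So $\mathbb{K}\partial_w+M$ is a Lie algebra. It contains $\partial_1$ and $\partial_2$, hence $L$. If $\partial_s=\lambda\partial_w+\xi$ with $\xi\in M$, evaluating on $w$ gives $\lambda=0$, which contradicts Lemma~\ref{lem:bracket}.

\subsection*{The group $\exp(\mathbb{K}\partial_s)$ lies in $\overline{G}$}
Write $\Gamma=\overline{G}$, a closed subgroup. We show that $\Gamma$ contains $e_+(p)$ and $e_-(p)$ for all $p\in B$; Lemma~\ref{lem:key} then finishes the proof. The tool is the following consequence of Lemma~\ref{lem:limit}.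

\begin{lemma}\label{lem:lead}
Let $x(\lambda)\in\mathfrak{sl}_2(B[\lambda])$ satisfy $x(\lambda)^2=0$ and have degree $m$ in $\lambda$, with leading coefficient $x_m\in\mathfrak{sl}_2(B)$. If $\Phi_{1+tx(\lambda),0}\in\Gamma$ for all $t,\lambda\in\mathbb{K}$, then $\Phi_{1+tx_m,0}\in\Gamma$ for all $t\in\mathbb{K}$.
\end{lemma}

\begin{proof}
The matrix $\varepsilon^mx(\varepsilon^{-1})$ has entries in $B[\varepsilon]$, trace zero and square zero, and equals $x_m$ at $\varepsilon=0$. Apply Lemma~\ref{lem:limit} to $g(\varepsilon)=1+t\varepsilon^mx(\varepsilon^{-1})$ and $z=0$.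
\end{proof}

\noindent\emph{Step 1: $e_-(t)\in\Gamma$ for all $t\in\mathbb{K}$.}
By \eqref{eq:shift}, $\Phi_{1+tN(w+\lambda),0}\in G$ for all $t,\lambda$, where
\[
N(w+\lambda)=f(w+\lambda)\bigl(E-(w+\lambda)^2H-(w+\lambda)^4F\bigr).
\]
As $f$ is monic of degree $3$ in $w$, this has degree $7$ in $\lambda$ with leading coefficient $-F$. Apply Lemma~\ref{lem:lead}.

\medskip
\noindent\emph{Step 2: $e_-(tw^2)\in\Gamma$ for all $t\in\mathbb{K}$.}
We use Step~1 to remove the dominant term and look at the next one. By \eqref{eq:N}, $N(w+\lambda)$ is the conjugate of $f(w+\lambda)E$ by $1+(w+\lambda)^2F$. Conjugating further by $e_-(-\lambda^2)\in\Gamma$ and using \eqref{eq:const} and \eqref{eq:conj}, we get $\Phi_{1+tN_\lambda,0}\in\Gamma$ with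
\[
N_\lambda=f(w+\lambda)\,(E-h_\lambda H-h_\lambda^2F),\qquad h_\lambda=(w+\lambda)^2-\lambda^2=w^2+2\lambda w .
\]
The three terms have degrees $3$, $4$ and $5$ in $\lambda$, and the leading coefficient is $-4w^2F$. Apply Lemma~\ref{lem:lead}. This is the reason for conjugating by $1+w^2F$: the second limit returns exactly the conjugating element.

\medskip
\noindent\emph{Step 3: the space $S$.}
Let $S=\{p\in B: e_+(tp)\in\Gamma\text{ for all }t\in\mathbb{K}\}$. It is a $\mathbb{K}$-subspace because $e_+$ is additive. By \eqref{eq:shift} it is stable under $p(w)\mapsto p(w+\lambda)=\sum_j\lambda^j\partial_w^jp/j!$, hence under $\partial_w$ by Lemma~\ref{lem:vdm}. By \eqref{eq:flowN} and Step~2, $e_+(tf)=e_-(-w^2)\Phi_{1+tN,0}\,e_-(w^2)\in\Gamma$. So $f,f',f'',f'''\in S$, where primes denote derivatives in $w$, and $f'''=6$ gives $1\in S$. With Step~1 we obtain $e_+(1)e_-(-1)e_+(1)=\Phi_{n_1,0}\in\Gamma$, where $n_1=E-F$ is the matrix from the proof of Lemma~\ref{lem:key} and $c$ vanishes on constant matrices. Since $n_1En_1^{-1}=(E-F)E(F-E)=-FEF+FE^2=-F$, formula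 \eqref{eq:const} shows that $\Phi_{n_1,0}$ conjugates $e_+(tp)$ to $e_-(-tp)$. Therefore
\begin{equation}\label{eq:sym}
p\in S\iff e_-(tp)\in\Gamma\text{ for all }t\in\mathbb{K}.
\end{equation}
Now $w^2\in S$ by Step~2, and $w\in S$ by stability under $\partial_w$.

\medskip
\noindent\emph{Step 4: $S$ is a subring.}
In $SL_2(B)$, the second formula in \eqref{eq:conj} produces $p^2E$ from $pE$ and $F$. The difficulty is that $p$ now depends on $u$ and $v$, so the product acquires a central term, and we must check that it vanishes in the limit. Let $p\in S$ and $t,\theta\in\mathbb{K}$. Then $\Gamma$ contains $e_+(tp)\,e_-(\theta)\,e_+(-tp)=\Phi_{g,z}$, where $g=1+\theta(F+tpH-t^2p^2E)$ by \eqref{eq:conj}. With $k=(1+tpE)(1+\theta F)$, formula \eqref{eq:comp} gives $z=c(1+tpE,1+\theta F)+c(k,1-tpE)$. The first term vanishes because $D_2(1+\theta F)=0$. By \eqref{eq:leibniz}, \eqref{eq:logder} and \eqref{eq:conj},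
\[
k^{-1}D_1(k)=tD_1p\,(1-\theta F)E(1+\theta F)=tD_1p\,(E+\theta H-\theta^2F),
\]
and the second factor in $c(k,1-tpE)$ is $-tD_2p\,E$. As $\operatorname{tr}((E+\theta H-\theta^2F)E)=-\theta^2$, we get $z=t^2\theta^2D_1p\,D_2p$. Put $t=\varepsilon^{-1}$ and $\theta=\sigma\varepsilon^2$ with $\sigma\in\mathbb{K}$. Then
\[
g=1+\sigma(\varepsilon^2F+\varepsilon pH-p^2E),\qquad z=\sigma^2\varepsilon^2D_1p\,D_2p ,
\]
both are polynomial in $\varepsilon$, and $\det g=1$ identically since this holds for all $\varepsilon\neq0$. Lemma~\ref{lem:limit} at $\varepsilon=0$ gives $e_+(-\sigma p^2)\in\Gamma$ for all $\sigma$, so $p^2\in S$. For $p,q\in S$ we conclude $2pq=(p+q)^2-p^2-q^2\in S$.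

\medskip
\noindent\emph{Step 5: $S=B$.}
The ring $S$ contains $\mathbb{K}[w]$. From $f''=6w+2u$ we get $u\in S$; from $f'=3w^2+2uw+v$ we get $v\in S$; from $f$ itself we get $u^{-1}v^{-1}\in S$. Then $u^{-1}=v\cdot u^{-1}v^{-1}$ and $v^{-1}=u\cdot u^{-1}v^{-1}$ lie in $S$, and $S=B$. By \eqref{eq:sym}, $\Gamma$ contains all $e_\pm(p)$, and Lemma~\ref{lem:key} gives $\exp(\mathbb{K}\partial_s)\subset\overline{G}$. This completes the proof of Theorem~\ref{thm:two}. \qed

\section{Words of bounded length, and what the closure preserves}\label{sec:survive}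

Now $X$ is an arbitrary affine variety, with the notation of Section~\ref{sec:ind}. A derivation $\delta$ of $A$ is determined by $(\delta x_1,\dots,\delta x_n)$, so we regard $\mathrm{Der}(A)$, and with it $L$, as a linear subspace of $A^{\oplus n}$. A linear subspace of $A^{\oplus n}$ meets each finite-dimensional space $(A_{\le d})^{\oplus n}$ in a linear, hence Zariski closed, subset. This is how membership in $L$, or in a subspace of $A$, becomes a closed condition.

\begin{lemma}\label{lem:ad}
For $\partial\in\mathrm{LND}(A)$ and $\delta\in\mathrm{Der}(A)$ we have $(\operatorname{ad}\partial)^m\delta=0$ for large $m$, and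
$e^{t\partial}\delta e^{-t\partial}=\sum_m\frac{t^m}{m!}(\operatorname{ad}\partial)^m\delta$. Consequently $g^*L(g^*)^{-1}\subset L$ for all $g\in G$.
\end{lemma}

\begin{proof}
We have $(\operatorname{ad}\partial)^m\delta=\sum_{a+b=m}(-1)^b\binom{m}{a}\partial^a\delta\partial^b$. Choose $b_0$ with $\partial^{b_0}x_j=0$ for all $j$, and $a_0$ such that $\partial^{a_0}$ kills the finitely many elements $\delta\partial^bx_j$ with $b<b_0$. For $m\ge a_0+b_0$ the derivation $(\operatorname{ad}\partial)^m\delta$ kills every $x_j$, so it is zero. The displayed binomial formula is also $m!$ times the coefficient of $t^m$ in $e^{t\partial}\delta e^{-t\partial}$. For $\partial=\partial_i$ and $\delta\in L$ every term lies in $L$; so the last claim holds for the generators $\exp(t\partial_i)$ of $G$, and it passes to products.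
\end{proof}

\subsection*{The logarithmic derivative}
To prove (a) we want to say that every direction tangent to $Z_\omega$, once translated to the identity, lies in $L$. Let $\psi\colon S\to\mathrm{Aut}(X)$ be a morphism from a variety, $p\in S$ and $\theta\in T_pS$. For $a\in A$ the map $\sigma\mapsto\psi_\sigma^*a$ is a regular map from $S$ to a finite-dimensional subspace of $A$ by Lemma~\ref{lem:ind}(i); let $\theta(\psi^*a)\in A$ be its derivative along $\theta$. Put
\[
\ell_\psi(\theta)(a)=(\psi_p^*)^{-1}\bigl(\theta(\psi^*a)\bigr).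
\]
Differentiating $\psi_\sigma^*(ab)=\psi_\sigma^*a\cdot\psi_\sigma^*b$ gives $\theta(\psi^*(ab))=\theta(\psi^*a)\,\psi_p^*b+\psi_p^*a\,\theta(\psi^*b)$, and applying $(\psi_p^*)^{-1}$ shows that $\ell_\psi(\theta)$ is a derivation. It is linear in $\theta$, and by the chain rule $\ell_{\psi\circ\eta}(\theta)=\ell_\psi(d\eta(\theta))$ for every morphism $\eta\colon S'\to S$. Two cases are needed. For $\gamma(t)=\exp(t\partial)$,
\begin{equation}\label{eq:ellgamma}
\ell_\gamma(\partial/\partial t)=e^{-t\partial}\,\partial\, e^{t\partial}=\partial\quad\text{at every point }t.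
\end{equation}
For a word map $\mu=\mu_\omega$ we have $\mu_t^*=Q\,e^{t_j\partial_{i_j}}P$ with $P=e^{t_{j-1}\partial_{i_{j-1}}}\cdots e^{t_1\partial_{i_1}}$ and $Q=e^{t_m\partial_{i_m}}\cdots e^{t_{j+1}\partial_{i_{j+1}}}$, hence
\[
\ell_\mu(\partial/\partial t_j)=P^{-1}e^{-t_j\partial_{i_j}}Q^{-1}\,Q\,e^{t_j\partial_{i_j}}\partial_{i_j}P=P^{-1}\partial_{i_j}P\in L
\]
by Lemma~\ref{lem:ad}. So $\ell_\mu$ takes all tangent vectors of $\mathbb{K}^m$ into $L$.

\begin{proof}[Proof of Theorem~\ref{thm:survive}(a)]
The image of $\mu=\mu_\omega$ lies in some $\mathrm{Aut}(X)_d$, so $Z=Z_\omega$ is an irreducible closed subvariety of $\mathrm{Aut}(X)_d$. Let $\iota\colon Z\to\mathrm{Aut}(X)$ be the inclusion. At general points of $Z$ tangent vectors lift along $\mu$, and we want to pass from general points to special ones by extending a tangent vector to a vector field. Such an extension is available at smooth points, but the curve $\exp(\mathbb{K}\partial)$ may run inside the singular locus of $Z$. We therefore work on a resolution of singularities $\pi\colon\tilde Z\to Z$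 (Hironaka): $\tilde Z$ is smooth and irreducible, $\pi$ is surjective, and $\pi$ is an isomorphism over a dense open subset $Z_0\subset Z$. Put $\psi=\iota\circ\pi$.

\emph{Claim: $\ell_\psi(\theta)\in L$ for every tangent vector $\theta$ of $\tilde Z$.} By generic smoothness in characteristic zero, the dominant morphism $\mu\colon\mathbb{K}^m\to Z$ has surjective differential $T_t\mathbb{K}^m\to T_{\mu(t)}Z$ for all $t$ in a dense open set $W\subset\mathbb{K}^m$. The set $\mu(W)\cap Z_0$ is dense in $Z_0$, so $\Omega=\pi^{-1}(\mu(W)\cap Z_0)$ is dense in $\tilde Z$. If $\theta$ is tangent to $\tilde Z$ at a point of $\Omega$, then $d\pi(\theta)=d\mu(\theta')$ for some $\theta'$, and $\ell_\psi(\theta)=\ell_\iota(d\mu(\theta'))=\ell_\mu(\theta')\in L$. Now let $p\in\tilde Z$ and $\theta_p\in T_p\tilde Z$ be arbitrary. Since $\tilde Z$ is smooth, $\theta_p$ extends to a vector field $\theta$ on an affine open neighborhood $V$ of $p$. The map $q\mapsto\theta_q(\psi^*x_j)$ is regular from $V$ to $A_{\le d}$, so by Lemma~\ref{lem:ind}(i) the map $q\mapsto(\ell_\psi(\theta_q)x_j)_j$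 is regular from $V$ to some $(A_{\le d'})^{\oplus n}$. It sends the dense subset $V\cap\Omega$ into the closed subset $L\cap(A_{\le d'})^{\oplus n}$, hence it sends $p$ there. This proves the claim.

Suppose that $\gamma(t)=\exp(t\partial)$ lies in $Z$ for all $t$, so that $\gamma$ is a morphism $\mathbb{A}^1\to Z$. It need not lift to $\tilde Z$, but it lifts after a change of parameter. The projection $\mathbb{A}^1\times_Z\tilde Z\to\mathbb{A}^1$ is surjective because $\pi$ is; so its generic fiber is nonempty, and the closure of a closed point of the generic fiber is an irreducible curve dominating $\mathbb{A}^1$. Its normalization $C$ carries a nonconstant morphism $\eta\colon C\to\mathbb{A}^1$ and a morphism $\tilde\gamma\colon C\to\tilde Z$ with $\gamma\circ\eta=\psi\circ\tilde\gamma$. In characteristic zero $d\eta\neq0$ at some point of $C$; choose there a tangent vector $\theta$ with $d\eta(\theta)=\partial/\partial t$. By \eqref{eq:ellgamma} and the claim,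
\[
\partial=\ell_\gamma(d\eta(\theta))=\ell_{\gamma\circ\eta}(\theta)=\ell_{\psi\circ\tilde\gamma}(\theta)=\ell_\psi(d\tilde\gamma(\theta))\in L.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:survive}(b)]
For each word $\omega$ the set $T_\omega=\{t\in\mathbb{K}:\exp(t\partial)\in Z_\omega\}$ is closed in $\mathbb{A}^1$, hence finite or equal to $\mathbb{K}$. If $\exp(\mathbb{K}\partial)\subset G$, the countably many sets $T_\omega$ cover $\mathbb{K}$. As $\mathbb{K}$ is uncountable, they cannot all be finite; this is the only use of the hypothesis. So $T_\omega=\mathbb{K}$ for some $\omega$, and (a) applies.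
\end{proof}

\begin{remark}\label{rem:length}
If $\partial\notin L$, then by (a) every $T_\omega$ is finite. In Theorem~\ref{thm:six} this means that $G\cap\exp(\mathbb{K}\partial)$ is countable and, since there are finitely many words of each length, that the number of factors $\exp(t\partial_i)$ needed to write $\exp(2n\partial)$ tends to infinity with $|n|$.
\end{remark}

\begin{remark}
If $\dim L<\infty$, the ``only if'' implication holds. Indeed, $G$ is then an algebraic subgroup by the theorem of Kraft and Zaidenberg, so the irreducible closed sets $Z_\omega\subset G$ have bounded dimension. Take $\omega$ with $\dim Z_\omega$ maximal and let $\omega i$ be the word $\omega$ followed by the letter $i$. Then $Z_\omega\subset Z_{\omega i}$ forces equality, and $Z_\omega\exp(t\partial_i)\subset Z_{\omega i}=Z_\omega$ because translations are homeomorphisms. As $Z_\omega$ contains the identity, $G=Z_\omega$, and (a) applies.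
\end{remark}

For words of unbounded length there is no single variety on which to differentiate. What passes to $\overline{G}$ is every closed condition that holds on $G$, and (c) lists such conditions.

\begin{proof}[Proof of Theorem~\ref{thm:survive}(c)]
Fix $\delta\in L$. On $\mathrm{Aut}(X)_d$ we have $(g^{-1})^*x_j\in A_{\le d}$, and $\delta$ maps $A_{\le d}$ linearly to a finite-dimensional subspace; so by Lemma~\ref{lem:ind}(i) the map $g\mapsto(g^*\delta(g^{-1})^*x_j)_j$ is regular from $\mathrm{Aut}(X)_d$ to some $(A_{\le d'})^{\oplus n}$. Hence $\{g: g^*\delta(g^*)^{-1}\in L\}$ is closed. It contains $G$ by Lemma~\ref{lem:ad}, hence $\overline{G}$, hence $\exp(t\partial)$ for all $t$. By Lemma~\ref{lem:ad}, the finite sum $\sum_m\frac{t^m}{m!}(\operatorname{ad}\partial)^m\delta$ lies in $L$ for all $t$, and Lemma~\ref{lem:vdm} gives $[\partial,\delta]\in L$.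

Let $U'\subset U$ be as in the statement. The operators $e^{t\partial_i}$ preserve $U$ and $U'$, so $g^*U\subset U$ and $g^*U'\subset U'$ for $g\in G$. For fixed $a\in U$ the condition $g^*a\in U$ is closed by Lemma~\ref{lem:ind}(i), and so is $g^*a\in U'$ for fixed $a\in U'$. Thus the inclusions hold for $g\in\overline{G}$, and they are equalities because $\overline{G}$ is a group. Applying Lemma~\ref{lem:vdm} to $e^{t\partial}a$ shows that $\partial$ preserves $U$ and $U'$.

Let $V=U/U'$, write $\bar\delta\in\mathfrak{gl}(V)$ for the map induced by a derivation $\delta$ preserving $U$ and $U'$, and $\rho(g)\in GL(V)$ for the map induced by $g^*$, $g\in\overline{G}$. Such derivations form a Lie algebra containing $L$, and $\delta\mapsto\bar\delta$ is a homomorphism, so the image $\bar L$ of $L$ is generated by $\bar\partial_1,\dots,\bar\partial_k$. These are nilpotent, being locally nilpotent on a finite-dimensional space, and $\rho(G)$ is the subgroup generated by the $e^{t\bar\partial_i}$. By Proposition~\ref{prop:linear}, $\rho(G)$ is closed in $GL(V)$ with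 Lie algebra $\bar L$. Choose $a_1,\dots,a_r\in U$ lifting a basis of $V$. On $\overline{G}\cap\mathrm{Aut}(X)_d$ the maps $g\mapsto g^*a_i$ are regular with values in $U\cap A_{\le d'}$, and composing with the linear projection to $V$ shows that $\rho$ is a regular map to $GL(V)$. Hence $\{g\in\overline{G}:\rho(g)\in\rho(G)\}$ is closed in $\mathrm{Aut}(X)$; it contains $G$, so it equals $\overline{G}$. Therefore $e^{t\bar\partial}\in\rho(G)$ for all $t$, and differentiating at $t=0$ gives $\bar\partial\in\bar L$.
\end{proof}

\begin{example}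
In the setting of Theorem~\ref{thm:six}, $\partial_s$ commutes with $L$, since $\xi_{x,\zeta}(Y)$ and $\xi_{x,\zeta}(s)$ do not involve $s$. To see the second part of (c) at work, let $U_0=R+Ry_1+Ry_2+Ry_3$, let $\mathfrak{m}\subset R$ be the maximal ideal of a point $(u_0,v_0)$ of the torus, and put $U=U_0+\mathbb{K}s$ and $U'=\mathfrak{m}^rU_0$. Each $\xi_{x,\zeta}$ is $R$-linear and maps $U$ into $U_0$, so $U$ and $U'$ are stable, and $\dim U/U'<\infty$. The element $\zeta=1-(1-u/u_0)^r$ has no constant term, so $\xi_{0,\zeta}=\zeta\partial_s\in L$ by Proposition~\ref{prop:LM}. Both $\partial_s$ and $\zeta\partial_s$ kill $U_0$, and their values on $s$ differ by $(1-u/u_0)^r\in U'$. So the two derivations induce the same map on $U/U'$; the element of $L$ that imitates $\partial_s$ changes with $r$.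
\end{example}

\begin{thebibliography}{9}

\bibitem{AKZ}
I.~Arzhantsev, K.~Kuyumzhiyan, M.~Zaidenberg,
\emph{Infinite transitivity, finite generation, and Demazure roots},
arXiv:1803.10620 (2018).

\bibitem{Borel}
Borel, \emph{Linear Algebraic Groups}.

\end{thebibliography}
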